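# A residually finite group with decidable word problem whose sunny-side up subshift is not sofic

## 1. Two theorems on sofic subshifts and periodic points

Let $\Gamma$ be a finitely generated group. The *sunny-side up subshift* on $\Gamma$ is
$$X_{\le 1}=\{x\in\{0,1\}^{\Gamma}:\ \text{if } x(g)=x(h)=1 \text{ then } g=h\},$$
the set of configurations with at most one position marked by $1$.

**Theorem 1.** There is a $2$-generated infinite residually finite group $\Gamma$ with decidable word problem such that $X_{\le 1}\subset\{0,1\}^{\Gamma}$ is not sofic.

**Theorem 2.** The group $\Gamma$ in Theorem 1 can be chosen so that, in addition, for every sofic subshift $Y\subseteq\Sigma^{\Gamma}$ ($\Sigma$ any finite alphabet), every nonempty relatively open $U\subseteq Y$ and every finite $E\subset\Gamma$, there are $y\in U$ and an infinite normal subgroup $K\lhd\Gamma$ fixing $y$, with $K\cap E\subseteq\{1\}$ and $\Gamma/K$ virtually free. Moreover $\Gamma$ contains a nonabelian free group and is not finitely presentable, and there are infinitely many pairwise non-isomorphic such $\Gamma$.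

Theorem 1 answers, positively, a question taken from the paper of Sebastián Barbieri, Mathieu Sablik and Ville Salo, "Self-simulable groups", arXiv:2104.05141 (2021): is there a finitely generated group with decidable word problem for which the sunny-side up subshift is not sofic?

Let us unpack the words. Give $\Sigma^{\Gamma}$ the product topology and let $\Gamma$ act by left shifts, $(gx)(h)=x(g^{-1}h)$.

**Definition (subshifts).** A *subshift* is a closed $\Gamma$-invariant subset of $\Sigma^{\Gamma}$. It is *of finite type* (an SFT) if it has the form
$$\{x\in\Sigma^{\Gamma}:\ (gx)|_{P}\notin\mathcal F_0\ \text{ for all } g\in\Gamma\}$$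
for some finite window $P\subset\Gamma$ and some set $\mathcal F_0\subseteq\Sigma^{P}$ of forbidden patterns. It is *sofic* if it is the image of an SFT under a continuous $\Gamma$-equivariant map.

So an SFT is given by a local rule, and a sofic subshift is what remains visible after part of the information in an SFT has been erased. To say that $X_{\le1}$ is sofic is to say that finitely many extra symbols and a local rule can enforce "at most one mark".

**Definition (word problem, residual finiteness).** For a finite symmetric generating set $S$ and a word $w\in S^*$, let $\overline w\in\Gamma$ be the element it represents. The group has *decidable word problem* if an algorithm decides, given $w$, whether $\overline w=1$. It is *residually finite* if every nontrivial element survives in some finite quotient; for instance $\mathbb Z$ is, since $n\neq0$ survives in $\mathbb Z/(|n|+1)$. It is *virtually free* if it has a free subgroup of finite index; for instance the infinite dihedral group is, since it contains $\mathbb Z$ with index $2$.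

Why is decidability of the word problem the interesting hypothesis? Call a map $c\colon W\to\Sigma$ with $W\subset S^*$ finite a *pattern coding*; it occurs in $x$ at $g$ if $x(g\overline w)=c(w)$ for all $w\in W$. A subshift is *effectively closed* if it is defined by forbidding a recursively enumerable set of pattern codings. If the word problem is decidable, $X_{\le1}$ is effectively closed: enumerate all pairs of words $u,v$ with $\overline u\ne\overline v$ and forbid the coding $u\mapsto1$, $v\mapsto1$. The source recalls that on a recursively presented group every sofic subshift is effectively closed, and that there $X_{\le1}$ is effectively closed exactly when the word problem is decidable. So undecidability of the word problem already prevents soficity of $X_{\le1}$ on a recursively presented group. Theorem 1 says that soficity can fail even when this obstruction is absent. In the other direction, the source recalls that $X_{\le1}$ is sofic for finitely generated free groups, finitely generated abelian groups, hyperbolic and poly-hyperbolic groups, that soficity of $X_{\le1}$ is invariant under commensurability, and that (Dahmani and Yaman) it passes to extensions. None of these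 facts is used below.

## 2. One mark on finite groups, on $\mathbb Z$ and on a free group

On a finite group, $X_{\le1}$ is an SFT: take the whole group as window.

On an infinite group it never is. Suppose a window $P$ and forbidden patterns define $X_{\le1}$. Choose $g\ne1$ outside the finite set $P^{-1}P$. No translate $hP$ contains both $1$ and $g$, since $1=hp_1$, $g=hp_2$ would give $g=p_1^{-1}p_2$. The configuration with ones exactly at $1$ and $g$ therefore shows in each translate of the window only patterns with at most one mark, each of which also occurs in a configuration of $X_{\le1}$. So it obeys the rule, a contradiction. Extra symbols are needed.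

On $\mathbb Z$ extra symbols suffice. Use the alphabet $\{\ell,1,r\}$ and allow only the neighbouring pairs $\ell\ell,\ \ell1,\ 1r,\ rr$. The bi-infinite sequences are the constant $\ell$, the constant $r$, and $\dots\ell\ell1rr\dots$. Erasing $\ell,r\mapsto0$ gives exactly $X_{\le1}$.

On the free group with generators $a,b$, let $S=\{a^{\pm1},b^{\pm1}\}$ and use the alphabet $S\cup\{*\}$, reading $x(g)=s$ as an arrow from $g$ to $gs$ in the Cayley tree. The rule is: if $x(g)=*$ then $x(gt)=t^{-1}$ for all $t\in S$; if $x(g)=s$ then $x(gt)=t^{-1}$ for all $t\ne s$, and $x(gs)\ne s^{-1}$. Suppose $x(g)=*$, and let $g=g_0,g_1,\dots,g_l$ be a geodesic with $l\ge1$. Then $g_1$ points back to $g_0$; hence its other neighbour $g_2$ points back to $g_1$, and so on. So $x(g_l)\neq *$, and $*$ occurs at most once. A single $*$ at $h$ is possible: let all other vertices point towards $h$. No $*$ is possible as well: let every vertex $g$ point along the ray that starts at $g$ and eventually joins $1,a,a^2,\dots$; if $g$ points to $gs$ and $t\ne s$, the ray from $gt$ starts by going to $g$, and the ray from $gs$ does not return to $g$. Mapping $*\mapsto1$ and arrows to $0$ gives $X_{\le1}$.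

## 3. Local rules as finite data, carried from group to group

We shall compare one local rule on many groups, so the rule must be written without reference to a group.

**Definition (marked groups).** A *marked group* is a group with an ordered generating pair $(a,b)$. Let $F$ be the free group on $a,b$, and let $S=\{a^{\pm1},b^{\pm1}\}$ (four formal letters). Maps of marked groups send $a\mapsto a$, $b\mapsto b$; such a map is unique if it exists, and it is surjective.

For example, $\mathbb Z/6*\mathbb Z/2$ and $\mathbb Z/3*\mathbb Z/2$, with $a$, $b$ generators of the two factors, are marked groups, and there is a map from the first to the second. Marked groups correspond to normal subgroups of $F$, and a map $H'\to H$ exists exactly when $\ker(F\to H')\subseteq\ker(F\to H)$.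

**Definition (candidates).** A *candidate* is a tuple $\kappa=(\Sigma,W,\mathcal F,\Phi)$ with $\Sigma$ a finite set, $W\subset S^*$ finite, $\mathcal F\subseteq\Sigma^W$ and $\Phi\colon\Sigma^W\to\{0,1\}$. For a marked group $H$ put
$$X_\kappa(H)=\{x\in\Sigma^H:\ (x(g\overline w))_{w\in W}\notin\mathcal F\ \text{ for all } g\in H\},\qquad \phi_\kappa(x)(g)=\Phi\big((x(g\overline w))_{w\in W}\big).$$
We write $H\in\mathcal D_\kappa$ if some $x\in X_\kappa(H)$ has $\phi_\kappa(x)(1)=1$.

In words: $H\in\mathcal D_\kappa$ means that on $H$ the rule $\kappa$ can display a mark at the identity. The map $\phi_\kappa$ is continuous and equivariant, as $\phi_\kappa(hx)(g)=\Phi((x(h^{-1}g\overline w))_w)=\phi_\kappa(x)(h^{-1}g)$.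

A running example is the *parity candidate* $\pi_2$: $\Sigma=\{0,1\}$, $W=\{\varepsilon,a\}$ with $\varepsilon$ the empty word, $\mathcal F$ the two constant patterns, $\Phi\equiv1$. A configuration in $X_{\pi_2}(H)$ alternates along each orbit $g,ga,ga^2,\dots$. So $H\in\mathcal D_{\pi_2}$ if and only if $a$ has infinite or even order in $H$.

**Lemma 1.** Let $\Gamma$ be a marked group, $X\subseteq\Sigma^\Gamma$ an SFT.

1. If $\psi\colon X\to\{0,1\}^\Gamma$ is continuous and equivariant, there is a candidate $\kappa$ with $X_\kappa(\Gamma)=X$ and $\phi_\kappa=\psi$ on $X$.
2. If $V\subseteq X$ is clopen, there is a candidate $\kappa$ with $X_\kappa(\Gamma)=X$ and, for $x\in X$, $\phi_\kappa(x)(1)=1$ if and only if $x\in V$.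

*Proof.* (1) Let $X$ be given by the window $P$ and forbidden patterns $\mathcal F_0$. Each $x\in X$ has a neighbourhood in $X$, determined by finitely many coordinates, on which $\psi(\cdot)(1)$ is constant. By compactness finitely many of these cover $X$; let $P'$ be the union of their coordinate sets. If $x,x'\in X$ agree on $P'$, a neighbourhood of the cover that contains $x$ also contains $x'$, so $\psi(x)(1)=\psi(x')(1)$. Let $W$ consist of one word for each element of $P\cup P'$. Let $\mathcal F$ be the set of patterns on $W$ whose restriction to the words representing $P$ is in $\mathcal F_0$. Put $\Phi(p)=\psi(x)(1)$ if $p=(x(\overline w))_{w\in W}$ for some $x\in X$, which is well defined, and $\Phi(p)=0$ otherwise. Since $(g^{-1}x)(h)=x(gh)$, the condition defining $X_\kappa(\Gamma)$ is the one defining $X$. For $x\in X$ we have $\phi_\kappa(x)(g)=\psi(g^{-1}x)(1)=(g^{-1}\psi(x))(1)=\psi(x)(g)$.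

(2) Apply (1) to $\psi_V(x)(g)=1$ if $g^{-1}x\in V$, and $0$ otherwise. This is continuous since $V$ is clopen, and equivariant since $\psi_V(hx)(g)=1$ iff $g^{-1}hx\in V$ iff $\psi_V(x)(h^{-1}g)=1$. $\square$

**Lemma 2 (pullback).** Let $\pi\colon H'\to H$ be a map of marked groups and $x\in X_\kappa(H)$. Then $x\circ\pi\in X_\kappa(H')$, $\phi_\kappa(x\circ\pi)=\phi_\kappa(x)\circ\pi$, and $x\circ\pi$ is fixed by $\ker\pi$. In particular $H\in\mathcal D_\kappa$ implies $H'\in\mathcal D_\kappa$.

*Proof.* We have $(x\circ\pi)(g\overline w)=x(\pi(g)\overline w)$, so the pattern of $x\circ\pi$ at $g$ is the pattern of $x$ at $\pi(g)$. This gives the first two claims. For $k\in\ker\pi$, $(k(x\circ\pi))(h)=x(\pi(k^{-1}h))=x(\pi(h))$. $\square$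

So $\mathcal D_\kappa$ passes upwards, from a quotient to the group above it. It does not pass downwards: $\mathbb Z/6*\mathbb Z/2\in\mathcal D_{\pi_2}$, but its quotient $\mathbb Z/3*\mathbb Z/2$ is not in $\mathcal D_{\pi_2}$.

**Lemma 3 (criterion).** Let $\Gamma$ be a marked group such that for every candidate $\kappa$, either $\Gamma\notin\mathcal D_\kappa$, or $\Gamma$ has a marked quotient $\Gamma\to Q$ with nontrivial kernel and $Q\in\mathcal D_\kappa$. Then $X_{\le1}$ is not sofic on $\Gamma$.

*Proof.* Suppose $X_{\le 1}=\psi(X)$ with $X$ an SFT and $\psi$ continuous and equivariant; take $\kappa$ from Lemma 1(1). The configuration with a single $1$ at the identity is in $\psi(X)$, so $\Gamma\in\mathcal D_\kappa$. Hence some $Q\in\mathcal D_\kappa$ as in the hypothesis exists; let $K=\ker(\Gamma\to Q)\ne1$. By Lemma 2 there is $x\in X$ fixed by $K$ with $\psi(x)(1)=1$. Then $\psi(x)$ is fixed by $K$, so it equals $1$ on all of $K$, which has at least two elements. This contradicts $\psi(x)\in X_{\le1}$. $\square$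

## 4. Why the question must be put to a group between $G$ and $Q$

The candidates (up to renaming symbols) form a countable list $\kappa_1,\kappa_2,\dots$, so it is natural to build $\Gamma$ in stages, dealing with $\kappa_k$ at stage $k$. By Lemma 3, at stage $k$ we must make sure that either $\Gamma\notin\mathcal D_{\kappa_k}$ or a proper quotient of $\Gamma$ is in $\mathcal D_{\kappa_k}$.

First attempt: build $\Gamma$ as the limit of quotients $G_0\to G_1\to\cdots$ and at stage $k$ ask whether $G_{k-1}\in\mathcal D_{\kappa_k}$. The answer "no" is perfect: $\Gamma$ is a quotient of $G_{k-1}$, so $\Gamma\notin\mathcal D_{\kappa_k}$ by Lemma 2. The answer "yes" is useless: it gives a witness on a group above $\Gamma$, and witnesses do not descend. The parity candidate shows it: if $G_{k-1}=\mathbb Z/6*\mathbb Z/2$, the answer is "yes", yet the quotient $\mathbb Z/3*\mathbb Z/2$ shows no mark.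

Dual attempt: fix quotients $Q_k$ that $\Gamma$ is going to have, and ask whether $Q_{k-1}\in\mathcal D_{\kappa_k}$. Now "yes" is perfect (as long as $\Gamma\to Q_{k-1}$ is not injective), and "no" is useless: $\mathbb Z/3*\mathbb Z/2\notin\mathcal D_{\pi_2}$ says nothing about groups above it.

Each answer is useful on one side only. So keep both sides: maintain an interval of marked groups $G\to Q$ with $G\to\Gamma\to Q$ promised, choose a third group $H$ strictly inside, $G\to H\to Q$, and ask whether $H\in\mathcal D_\kappa$. If yes, make $H$ the new bottom: it will be a quotient of $\Gamma$. If no, make $H$ the new top: $\Gamma$ will be a quotient of $H$. Both answers now help. To run this forever and to get a decidable word problem, we need the following.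

1. The question "$H\in\mathcal D_\kappa$?" must be decidable for the groups $H$ we use (Section 6).
2. Given an interval $G\to Q$ of our class, we need $H$ inside it so that in either case we again have an interval of our class with room left (Section 7).
3. $H$ must agree with $G$ on short words, so that the word problem of $\Gamma$ can be read off.

The class of groups is that of amalgamated products of two finite groups.

## 5. Amalgams of finite groups

Let $A,D$ be finite groups with a common subgroup $C$, and $P=A*_CD$. We recall the textbook facts.

*Normal forms.* $A$ and $D$ embed in $P$ and intersect in $C$. Every element of $P$ either lies in $A\cup D$ or is an alternating product of at least two syllables from $A\setminus C$ and $D\setminus C$; such a product, called *reduced*, does not lie in $A\cup D$, and in particular is nontrivial. The same holds for infinite factors. If $A\neq C\neq D$, then $P$ is infinite: for $\alpha\in A\setminus C$, $\delta\in D\setminus C$, no positive power of $\alpha\delta$ is trivial.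

*Decidability.* Given a product of elements of $A\cup D$, merge adjacent syllables from the same factor and, while there are at least two syllables and one of them lies in $C$, merge it into a neighbour. This ends in a single element of $A\cup D$ or in a reduced product. So the word problem of $P$ and membership of elements of $P$ in $A$, $D$, $C$ are decidable, uniformly in the finite data.

*Bass–Serre tree.* The graph with vertices $P/A\sqcup P/D$ and edges $P/C$, where $gC$ joins $gA$ and $gD$, is a tree. $P$ acts on it by left multiplication without inversions; the stabilizers of vertices are the conjugates of $A$ and $D$. A group acting freely on a tree without inversions is free, being the fundamental group of the quotient graph; a finite connected graph with $v$ vertices and $e$ edges has fundamental group of rank $1-v+e$.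

**Lemma 4 (G. Baumslag).** $P=A*_CD$, with $A,D$ finite, is residually finite.

*Proof.* Let $1\ne g=s_1\cdots s_m$ with $s_i\in A\cup D$, $m\ge1$. We build a finite $P$-set on which $g$ acts nontrivially: a finite piece of $P$, completed artificially.

Let $V\subset P$ be the finite set of products of at most $m$ elements of $A\cup D$. It is invariant under left multiplication by $C$: the element $c$ can be absorbed in the first factor, and $c\cdot1=c$ is a product of one element. Left multiplication is free. Put $V_A=\{v\in V: Av\subseteq V\}$. This is $A$-invariant and a free $A$-set, so its number of $C$-orbits is divisible by $[A:C]$. Define $V_D$ likewise.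

Let $\Omega=V\sqcup Y$ with $Y$ a finite free $C$-set such that $|\Omega|/|C|$ is divisible by $[A:C][D:C]$. Then $\Omega\setminus V_A$ is a free $C$-set whose number of orbits is divisible by $[A:C]$. As a $C$-set, $A$ is free with $[A:C]$ orbits, so $\Omega\setminus V_A$ is isomorphic as a $C$-set to a disjoint union of copies of $A$; thus its $C$-action extends to a free $A$-action. So $A$ acts on $\Omega$, extending the $C$-action, and by left multiplication on $V_A$. Similarly for $D$. The two actions agree on $C$, hence $P$ acts on $\Omega$.

Put $v_j=s_j\cdots s_m$ for $1\le j\le m$ and $v_{m+1}=1$. Let $j\ge2$ and $s_{j-1}\in A$. Elements of $Av_j$ are products of at most $1+(m-j+1)\le m$ factors, so $v_j\in V_A$ and $s_{j-1}$ sends $v_j$ to $v_{j-1}$. The same holds if $s_{j-1}\in D$. Therefore $g$ sends the point $1\in V$ to $v_1=g\ne1$, and $g$ survives in the finite group $\mathrm{Sym}(\Omega)$. $\square$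

**Lemma 5.** (a) $P$ is virtually free. (b) If $[A:C]\ge3$ and $[D:C]\ge2$, then $P$ contains a nonabelian free group.

*Proof.* By Lemma 4, intersecting finitely many kernels, $P$ has a finite-index normal subgroup $N$ meeting the finite set $A\cup D$ trivially. As $N$ is normal it meets every conjugate of $A$ and $D$ trivially, so it acts freely on the Bass–Serre tree, and $N$ is free. This is (a). Let $d=[P:N]$. The $N$-orbits on $P/A$ are the orbits of $A$ acting by right multiplication on the group $P/N$ of order $d$; since $A$ embeds in $P/N$, there are $d/|A|$ of them. In the same way the finite connected quotient graph has $d/|A|+d/|D|$ vertices and $d/|C|$ edges. So $N$ has rank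
$$1+\frac d{|C|}\Big(1-\frac1{[A:C]}-\frac1{[D:C]}\Big),$$
and the bracket is at least $1-\frac13-\frac12>0$ in case (b). The rank is an integer larger than $1$. $\square$

## 6. An algorithm for $\mathcal D_\kappa$ on an amalgam of finite groups

A configuration on $A*_CB$ can be assembled coset by coset along the Bass–Serre tree. Because the tree has no cycles, the only compatibility to check is between neighbouring cosets, and that is a finite problem.

**Lemma 6.** There is an algorithm which, given finite groups $A,B$ with common subgroup $C$, elements $a\in A$, $b\in B$ generating $G=A*_CB$, and a candidate $\kappa$, decides whether $G\in\mathcal D_\kappa$.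

*Proof.* **Step 1: recode so that the rule only compares $g$ with $gs$, where $s$ lies in $A$ or $B$.** Let $r\ge0$ be at least the length of every word in $W$. Let $L=A\sqcup B$, considered as an alphabet, and let $U$ be the set of words over $L$ of length $\le r$. Let $\iota\colon S^*\to L^*$ replace each letter $a^{\pm1}$ by the corresponding element of $A$ and each $b^{\pm1}$ by that of $B$. It preserves lengths and represented elements (it need not be injective). For $p\in\Sigma^U$ write $p^W=(p(\iota(w)))_{w\in W}$. Let $\Lambda=\{p\in\Sigma^U: p^W\notin\mathcal F\}$ and, for $s\in L$,
$$T_s=\{(p,q)\in\Lambda^2:\ p(su)=q(u)\ \text{ for all } u\in U \text{ with } |u|\le r-1\}.$$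
Call $y\colon G\to\Lambda$ *valid* if $(y(g),y(g\overline s))\in T_s$ for all $g\in G$, $s\in L$.

Elements of $X_\kappa(G)$ correspond to valid maps. Given $x\in X_\kappa(G)$, put $y(g)(u)=x(g\overline u)$. Then $y(g)^W=(x(g\overline w))_{w\in W}\notin\mathcal F$, and $y(g)(su)=x(g\overline s\,\overline u)=y(g\overline s)(u)$, so $y$ is valid. Conversely, given a valid $y$, put $x(g)=y(g)(\varepsilon)$. We claim $y(g)(u)=x(g\overline u)$ for all $g\in G$, $u\in U$. This holds for $u=\varepsilon$, and by induction on the length $y(g)(su)=y(g\overline s)(u)=x(g\overline s\,\overline u)$. Hence $(x(g\overline w))_{w\in W}=y(g)^W\notin\mathcal F$, so $x\in X_\kappa(G)$. The two constructions are inverse to each other, and $\phi_\kappa(x)(g)=\Phi(y(g)^W)$.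

**Step 2: split validity into conditions on single cosets.** Let
$$\mathcal A=\{f\colon A\to\Lambda:\ (f(\alpha),f(\alpha s))\in T_s\ \text{ for all }\alpha,s\in A\},$$
and define $\mathcal B\subseteq\Lambda^B$ likewise. Then $y$ is valid if and only if $y(g\,\cdot)|_A\in\mathcal A$ and $y(g\,\cdot)|_B\in\mathcal B$ for all $g\in G$. Both $\mathcal A$ and $\mathcal B$ are finite, computable, and invariant under left translations $f\mapsto f(\alpha_0\,\cdot)$, $h\mapsto h(\beta_0\,\cdot)$.

**Step 3: discard coset patterns that cannot be continued.** Call a pair $(\mathcal A',\mathcal B')$ with $\mathcal A'\subseteq\mathcal A$, $\mathcal B'\subseteq\mathcal B$ *closed* if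

- for all $f\in\mathcal A'$ and $\alpha\in A$ there is $h\in\mathcal B'$ with $h(c)=f(\alpha c)$ for all $c\in C$;
- for all $h\in\mathcal B'$ and $\beta\in B$ there is $f\in\mathcal A'$ with $f(c)=h(\beta c)$ for all $c\in C$.

Componentwise unions of closed pairs are closed, so there is a largest closed pair $(\mathcal A^*,\mathcal B^*)$. It is computed by starting from $(\mathcal A,\mathcal B)$ and repeatedly deleting members that violate their condition: no member of a closed pair is ever deleted, and when the deletion stops the remaining pair is closed. If $(\mathcal A',\mathcal B')$ is closed, so is the pair of all left translates of its members: for $f(\alpha_0\,\cdot)$ and $\alpha$, use the condition for $f$ and $\alpha_0\alpha$; similarly on the other side. By maximality, $\mathcal A^*$ and $\mathcal B^*$ are invariant under left translations.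

**Step 4: show that what survives is exactly what occurs.** We claim that $f\in\Lambda^A$ is the restriction to $A$ of a valid $y$ if and only if $f\in\mathcal A^*$.

If $y$ is valid, consider all maps $y'(g\,\cdot)|_A$ and all maps $y'(g\,\cdot)|_B$, for $y'$ valid and $g\in G$. They form a closed pair, because for $f'=y'(g\,\cdot)|_A$ and $\alpha\in A$ the map $h=y'(g\alpha\,\cdot)|_B$ has $h(c)=f'(\alpha c)$, and symmetrically. Hence $y|_A\in\mathcal A^*$.

Conversely let $f\in\mathcal A^*$. Use the Bass–Serre tree of $G$, with vertices $G/A\sqcup G/B$. We define $y$ on cosets in order of increasing distance from the vertex $A$, starting with $y|_A=f$, and keep the invariant that $y(g\,\cdot)|_A\in\mathcal A^*$ for processed cosets $gA$ and $y(g\,\cdot)|_B\in\mathcal B^*$ for processed cosets $gB$. By translation invariance this does not depend on the representative $g$. Suppose all vertices at distance $\le n$ are processed, and take a vertex at distance $n+1$, say $gB$, with parent $gA$ via the edge $gC$. Closedness, applied to $y(g\,\cdot)|_A$ and $\alpha=1$, gives $h\in\mathcal B^*$ with $h(c)=y(gc)$ for all $c\in C$. Put $y(g\beta)=h(\beta)$ for $\beta\in B$. On $gC$ this agrees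 with what was defined. An element $g\beta\notin gC$ lies only in the cosets $gB$ and $g\beta A$. The vertex $g\beta A$ is joined to $gB$ by the edge $g\beta C\ne gC$, so it is a neighbour of $gB$ other than the parent and has distance $n+2$; hence $y(g\beta)$ was not defined at an earlier distance. It is not defined by another vertex at distance $n+1$ either: since the tree is bipartite, these are all $B$-cosets, and distinct $B$-cosets are disjoint. If the vertex is an $A$-coset, exchange the roles of $A$ and $B$. As the tree is connected, $y$ is defined on all of $G$, and by the invariant and Step 2 it is valid.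

**Step 5: read off the answer.** By Steps 1 and 4, $G\in\mathcal D_\kappa$ if and only if some $f\in\mathcal A^*$ has $\Phi(f(1)^W)=1$. This is a finite check. $\square$

Try it on $G=\mathbb Z/m*\mathbb Z/2$ with $C=1$ and the parity candidate, $r=1$. For $f\in\mathcal A$, the condition $T_a$ gives $f(\alpha)(a)=f(\alpha a)(\varepsilon)$, and $f(\alpha)\in\Lambda$ says $f(\alpha)(\varepsilon)\ne f(\alpha)(a)$. So $\alpha\mapsto f(\alpha)(\varepsilon)$ alternates around the cycle $\mathbb Z/m$. If $m$ is odd, $\mathcal A=\emptyset$, so $\mathcal A^*=\emptyset$ and the algorithm answers "no", as it should.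

## 7. Intervals of amalgams and the interpolation lemma

The simplest way for one amalgam to be a quotient of another is to divide out normal subgroups of the factors. This is how we describe intervals.

**Definition (admissible data).** An *admissible datum* $\mathfrak d=(A,B,C,A_0,B_0)$ consists of finite groups $A,B$ with common subgroup $C$, elements $a\in A$, $b\in B$ that generate $A*_CB$, and normal subgroups $A_0\lhd A$, $B_0\lhd B$ such that

- (A1) $A_0\cap C=B_0\cap C=:C_0$;
- (A2) $A\ne CA_0$ and $B\ne CB_0$;
- (A3) $A_0\not\subseteq C$ or $B_0\not\subseteq C$.

Put $G(\mathfrak d)=A*_CB$ and $Q(\mathfrak d)=A/A_0*_{C/C_0}B/B_0$.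

By (A1), $C_0$ is normal in $C$ and $C/C_0$ embeds in both $A/A_0$ and $B/B_0$, so $Q(\mathfrak d)$ makes sense. The projections $A\to A/A_0$ and $B\to B/B_0$ agree on $C$ and give a marked epimorphism $G(\mathfrak d)\to Q(\mathfrak d)$. Its kernel contains $A_0$ and $B_0$, so by (A3) it is nontrivial: the interval has distinct ends. By (A2), $C/C_0$ is a proper subgroup of both factors of $Q(\mathfrak d)$, so $Q(\mathfrak d)$ is infinite.

Example. Let $m\ge2$, $A=\langle a\rangle\cong\mathbb Z/2m$, $B=\langle b\rangle\cong\mathbb Z/2$, $C=1$, $A_0=\langle a^m\rangle$ (of order $2$), $B_0=1$. Then (A1) is clear, (A2) holds as $2m>2$ and $2>1$, and (A3) holds as $A_0\ne1$. Here $G(\mathfrak d)=\mathbb Z/2m*\mathbb Z/2$ and $Q(\mathfrak d)=\mathbb Z/m*\mathbb Z/2$.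

We now want a group strictly between $G(\mathfrak d)$ and $Q(\mathfrak d)$. The obvious try is to keep $A$, $B$, $C$ and replace $A_0,B_0$ by smaller normal subgroups. It fails at once in the example: $A_0$ has order $2$ and $B_0$ is trivial, so nothing lies in between. Finite factors have only finitely many subgroups, so even for larger $A_0$ this could be done only finitely often.

What gets past this point is to write the same group $G$ as an amalgam differently. Suppose $B_0\not\subseteq C$. Put $D=CB_0\le B$ and glue $D$ to $A$ first:
$$G=A*_CB=(A*_CD)*_DB .$$
The new left factor $A^+=A*_CD$ is infinite and residually finite, hence it has infinitely many finite quotients, and replacing $A^+$ by a large finite quotient $A_1$ gives a group $H=A_1*_DB$ between $G$ and $Q$.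

In the example with $m=2$ one can see everything. Here $B_0=1$ but $A_0=\langle a^2\rangle\not\subseteq C$, so exchange the roles of the factors: $D=\langle a^2\rangle$ and the factor to be replaced is $\langle b\rangle*\langle a^2\rangle$, the infinite dihedral group. Its quotient by $\langle(ba^2)^4\rangle$ is dihedral of order $8$, and its quotient by $\langle(ba^2)^8\rangle$ is dihedral of order $16$. This gives marked epimorphisms
$$\langle a,b\mid a^4,b^2\rangle\to\langle a,b\mid a^4,b^2,(ba^2)^8\rangle\to\langle a,b\mid a^4,b^2,(ba^2)^4\rangle\to\langle a,b\mid a^2,b^2\rangle .$$
The first group is $G(\mathfrak d)$ and the last is $Q(\mathfrak d)$. The second and third are amalgams over $\langle a^2\rangle$ of $\langle a\rangle\cong\mathbb Z/4$ with the dihedral groups of order $16$ and $8$; the third plays the role of $H$, and the second is there so that there is room above $H$.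

**Lemma 7 (interpolation).** Given an admissible $\mathfrak d$ and $n\in\mathbb N$, one can compute admissible data $\mathfrak d^+,\mathfrak d^-$ and an amalgam of finite groups $H$ with marked epimorphisms
$$G(\mathfrak d)\to G(\mathfrak d^+)\to Q(\mathfrak d^+)=H=G(\mathfrak d^-)\to Q(\mathfrak d^-)=Q(\mathfrak d),\tag{1}$$
such that every word of length $\le n$ over $S$ which is trivial in $H$ is trivial in $G(\mathfrak d)$. Moreover $H$ contains a nonabelian free group.

*Proof.* **Step 1: arrange $B_0\not\subseteq C$.** By (A3), if this fails then $A_0\not\subseteq C$. In that case swap the roles of $(A,A_0,a)$ and $(B,B_0,b)$, and swap back in the output. The conditions and the groups $G(\mathfrak d),Q(\mathfrak d)$ are symmetric, and the proof uses about $a,b$ only that one lies in each factor and that they generate. So assume $B_0\not\subseteq C$, and write $G=G(\mathfrak d)$.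

**Step 2: regroup, to get an infinite residually finite factor.** Let $D=CB_0\le B$ (a subgroup, as $B_0$ is normal) and $A^+=A*_CD$. By the universal properties $G=A*_CB=A^+*_DB$. By (A2), $A\ne C$, and $D\neq C$ since $B_0\not\subseteq C$. So $A^+$ is infinite, and by Lemma 4 it is residually finite.

**Step 3: extend $A\to A/A_0$ to $A^+$, so that quotients of $A^+$ can be kept above $Q(\mathfrak d)$.** Define $\rho\colon A^+\to A/A_0$ by the projection on $A$ and by $c\beta\mapsto cA_0$ ($c\in C$, $\beta\in B_0$) on $D$. The second map is the composition $D\to D/B_0\cong C/C_0\hookrightarrow A/A_0$, where the isomorphism holds because $C\cap B_0=C_0$ and the embedding because $C\cap A_0=C_0$. The two definitions agree on $C$. Moreover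
$$\ker(\rho|_D)=B_0,\tag{2}$$
since $\rho(c\beta)=1$ if and only if $c\in A_0\cap C=C_0\subseteq B_0$, if and only if $c\beta\in B_0$. Clearly $\rho$ is surjective.

**Step 4: list what the quotient must not destroy.** Let $\mathcal X$ be the finite set of nontrivial elements of $G$ represented by words of length $\le n$. For each nonempty word of length $\le n$ we compute a reduced expression in $A^+*_DB$. Read the word as a product of elements of $A^+$ (the letters $a^{\pm1}$) and of $B$ (the letters $b^{\pm1}$), and multiply adjacent syllables from the same factor. As long as there are at least two syllables and one of them lies in $D$, transfer it to the other factor and merge it with its neighbours. Membership in $D$ is decidable for elements of $A^+=A*_CD$ by Section 5, so this is effective; it terminates since the number of syllables drops each time. The result is either a single element of $A^+$ or of $B$, whose triviality is decidable, or an alternating product of at least two syllables from $A^+\setminus D$ and $B\setminus D$, which is nontrivial. A single syllable lying in $D$ is regarded as an element of $B$. So $\mathcal X$ is computed, together with a chosen expression for each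 of its members: an alternating product of length $\geq 2$, or a single element of $A^+\setminus D$, or a single nontrivial element of $B$.

**Step 5: choose two finite quotients of $A^+$, the first for $H$, the second to leave room above $H$.** We choose a finite-index normal subgroup $E_1\lhd A^+$ with $E_1\subseteq\ker\rho$, $E_1\cap A=E_1\cap D=1$, and

- (i) $xd\notin E_1$ for every $d\in D$ and every syllable $x\in A^+\setminus D$ occurring in the chosen expressions;
- (ii) $[A^+:E_1]>|A/A_0|\cdot|B_0|$.

This is possible. In (i) we have $xd\ne1$ since $x\notin D$, so (i) and the intersection conditions only ask that $E_1$ avoid finitely many nontrivial elements; $\ker\rho$ has finite index; and an infinite residually finite group has normal subgroups of arbitrarily large finite index. Intersect finitely many subgroups. Next, $E_1$ is infinite, being of finite index in an infinite group. Pick $1\ne e\in E_1$ and a finite-index normal subgroup of $A^+$ that does not contain $e$, and intersect it with $E_1$: this gives a finite-index normal subgroup $E_2\lhd A^+$ with $E_2\subsetneq E_1$. Put $A_i=A^+/E_i$ for $i=1,2$. Then $A$ and $D$ embed in $A_1$ and in $A_2$.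

Such $E_1,E_2$ are found by a search. Finite-index normal subgroups of $A^+$ are kernels of homomorphisms to finite symmetric groups, and these are given by pairs of homomorphisms of $A$ and $D$ that agree on $C$. Adjoin $\rho$ as a further component to ensure $E_1\subseteq\ker\rho$, and the homomorphism with kernel $E_1$ to ensure $E_2\subseteq E_1$. The images are finite groups that can be computed, and all conditions are finite checks ($E_2\ne E_1$ means that the index is larger). The search ends because suitable subgroups exist.

**Step 6: define $H$ and check short words.** Let
$$H=A_1*_DB,\qquad G_2=A_2*_DB .$$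
The projections give $G=A^+*_DB\to G_2\to H$. Let $g\in\mathcal X$. A syllable $x\in A^+\setminus D$ of its chosen expression maps to an element of $A_1$ outside $D$: otherwise $xd\in E_1$ for some $d\in D$, against (i). Syllables in $B$ are unchanged. So the image in $H$ of the expression is a reduced product of at least two syllables, or an element of $A_1\setminus D$, or a nontrivial element of $B$; in each case it is nontrivial. Hence every word of length $\le n$ that is nontrivial in $G$ is nontrivial in $H$.

**Step 7: the interval below $H$.** Let $\mathfrak d^-=(A_1,B,D,A_{1,0},B_0)$ with $A_{1,0}=\ker\rho/E_1=\ker(A_1\to A/A_0)$.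

(A1): By (2), $A_{1,0}\cap D=B_0$, and $B_0\cap D=B_0$.

(A2): The image of $DA_{1,0}$ in $A/A_0$ is $\rho(D)=CA_0/A_0$, which is not $A/A_0$ by (A2) for $\mathfrak d$. So $DA_{1,0}\ne A_1$. Also $DB_0=CB_0\ne B$.

(A3): If $A_{1,0}\subseteq D$, then $A_{1,0}=A_{1,0}\cap D=B_0$. But $|A_{1,0}|=[A^+:E_1]/|A/A_0|>|B_0|$ by (ii). So $A_{1,0}\not\subseteq D$.

We have $G(\mathfrak d^-)=H$. Further $Q(\mathfrak d^-)=A/A_0*_{D/B_0}B/B_0$, where the coset of $c\beta$ in $D/B_0\cong C/C_0$ goes to $cA_0$ and to $cB_0$. This is the amalgam defining $Q(\mathfrak d)$, with the same marking. So $Q(\mathfrak d^-)=Q(\mathfrak d)$.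

**Step 8: the interval above $H$.** Let $\mathfrak d^+=(A_2,B,D,E_1/E_2,1)$.

(A1): $D$ embeds in $A_1=A_2/(E_1/E_2)$, so $(E_1/E_2)\cap D=1$, and $1\cap D=1$.

(A2): The image of $D\cdot(E_1/E_2)$ in $A_1$ is $D$, and $D\ne A_1$ by Step 7. So $D\cdot(E_1/E_2)\ne A_2$. Also $B\neq CB_0=D=D\cdot 1$.

(A3): $E_1/E_2\ne1$ meets $D$ trivially, so it is not contained in $D$.

We have $G(\mathfrak d^+)=G_2$ and $Q(\mathfrak d^+)=A_1*_DB=H$. With Steps 6 and 7 this is (1).

**Step 9: markings and free subgroups.** The element $a$ lies in $A\hookrightarrow A_i$ and $b$ lies in $B$; the groups $G_2,H$ are quotients of $G$, so $a,b$ generate them. All maps respect the markings. Finally, $|D|=|C||B_0|/|C_0|$, so by (ii)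
$$[A_1:D]>\frac{|A/A_0|\,|B_0|}{|C|\,|B_0|/|C_0|}=[A/A_0:C/C_0]\ge2,$$
the last inequality by (A2). So $[A_1:D]\ge3$, and $[B:D]\ge2$. By Lemma 5(b), $H$ contains a nonabelian free group. $\square$

## 8. The group $\Gamma$ as the limit of nested intervals

Fix $m\ge2$ and let $\mathfrak d_0$ be the datum of the example in Section 7, so that $G(\mathfrak d_0)=\mathbb Z/2m*\mathbb Z/2$ and $Q(\mathfrak d_0)=\mathbb Z/m*\mathbb Z/2$. Let $\kappa_1,\kappa_2,\dots$ be a computable list of all candidates, up to renaming symbols, in which each occurs infinitely often.

At stage $k\ge1$, apply Lemma 7 to $\mathfrak d_{k-1}$ with $n=k$ and get $H_k$, $\mathfrak d^+$, $\mathfrak d^-$. Decide by Lemma 6 whether $H_k\in\mathcal D_{\kappa_k}$.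

- *Yes:* put $\mathfrak d_k=\mathfrak d^+$, so $Q(\mathfrak d_k)=H_k$.
- *No:* put $\mathfrak d_k=\mathfrak d^-$, so $G(\mathfrak d_k)=H_k$.

Write $G_k=G(\mathfrak d_k)$, $Q_k=Q(\mathfrak d_k)$. By (1), in both cases
$$\ker(F\to G_{k-1})\subseteq\ker(F\to G_k)\subseteq\ker(F\to Q_k)\subseteq\ker(F\to Q_{k-1}).\tag{3}$$
Define
$$\Gamma=F\Big/\bigcup_k\ker(F\to G_k).$$
Fix $k$. For all $j\ge k$, (3) gives $\ker(F\to G_j)\subseteq\ker(F\to Q_j)\subseteq\ker(F\to Q_k)$. So there are marked epimorphisms $G_k\to\Gamma\to Q_k$ for every $k$. Let $K_k=\ker(\Gamma\to Q_k)$.

Both outcomes occur infinitely often: the candidate with $\Sigma=\{0\}$, $W=\{\varepsilon\}$, $\mathcal F=\emptyset$, $\Phi\equiv1$ always gives Yes, the same with $\Phi\equiv0$ always gives No, and each recurs infinitely often in the list.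

**Lemma 8.** The group $\Gamma$ has the following properties.

- (a) If stage $k$ is Yes, a word $w$ of length $\le k$ is trivial in $\Gamma$ if and only if it is trivial in $Q_k$.
- (b) $\Gamma$ has decidable word problem.
- (c) $\Gamma$ is infinite and residually finite.
- (d) Every $K_k$ is infinite.
- (e) For every $k$, either $\Gamma\notin\mathcal D_{\kappa_k}$, or stage $k$ is Yes and there is $x\in X_{\kappa_k}(\Gamma)$ fixed by $K_k$ with $\phi_{\kappa_k}(x)(1)=1$.

*Proof.* (a) If $w=1$ in $Q_k=H_k$, then $w=1$ in $G_{k-1}$ by Lemma 7 with $n=k$, so $w=1$ in its quotient $\Gamma$. The converse holds because $\Gamma\to Q_k$.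

(b) Given $w$, run the computable construction until a Yes stage $k\ge|w|$, which exists, and decide whether $w=1$ in the amalgam $Q_k$ as in Section 5. By (a) this is the answer for $\Gamma$.

(c) $\Gamma$ maps onto the infinite group $Q_0$. A nontrivial element of $\Gamma$, represented by a word $w$, survives by (a) in $Q_k$ for a Yes stage $k\ge|w|$, and $Q_k$ is residually finite by Lemma 4.

(d) If stage $j$ is Yes, then $Q_j=H_j=G(\mathfrak d^-)\to Q(\mathfrak d^-)=Q_{j-1}$ is not injective, by (A3) for $\mathfrak d^-$. Since $\Gamma\to Q_j$ is onto, $K_j\subsetneq K_{j-1}$. If stage $j$ is No, then $Q_j=Q_{j-1}$ and $K_j=K_{j-1}$. As Yes occurs infinitely often, $K_k$ contains an infinite strictly decreasing chain of subgroups, so it is infinite.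

(e) If stage $k$ is No, then $G_k=H_k\notin\mathcal D_{\kappa_k}$. As $\Gamma$ is a quotient of $G_k$, Lemma 2 gives $\Gamma\notin\mathcal D_{\kappa_k}$. If stage $k$ is Yes, then $Q_k=H_k\in\mathcal D_{\kappa_k}$. Pull a witness back along $\Gamma\to Q_k$: by Lemma 2 the result is in $X_{\kappa_k}(\Gamma)$, is fixed by $K_k$, and shows a mark at $1$. $\square$

Notice how the two sides of the construction share the work. The bottom groups give periodic witnesses and the solution of the word problem; the top groups transmit each "no" to $\Gamma$.

## 9. Proof of Theorem 1

The group $\Gamma$ is generated by $a,b$; it is infinite and residually finite with decidable word problem by Lemma 8(b),(c). Let $\kappa$ be a candidate and choose $k$ with $\kappa_k=\kappa$ (after renaming symbols). By Lemma 8(e), either $\Gamma\notin\mathcal D_\kappa$, or stage $k$ is Yes. In the second case $Q_k=H_k\in\mathcal D_\kappa$, and the kernel $K_k$ of $\Gamma\to Q_k$ is nontrivial, indeed infinite, by (d). So Lemma 3 applies and $X_{\le1}$ is not sofic on $\Gamma$. $\square$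

Spelled out: a supposed cover $\psi\colon X\to X_{\le1}$ would be some $\kappa_k$; it would have a configuration $x\in X$, pulled back from $Q_k$, with $\psi(x)(1)=1$; and then $\psi(x)$ would show a mark at every element of the infinite group $K_k$.

## 10. Proof of Theorem 2

The same group works. Nothing about $X_{\le1}$ was used in Lemma 8, so we may apply it to an arbitrary local event in an arbitrary sofic subshift.

**Step 1: periodic points in open sets.** Let $Y=\psi(X)$ be sofic with $X$ an SFT, let $U\subseteq Y$ be nonempty and relatively open, and let $E\subset\Gamma$ be finite. Then $U$ contains a nonempty set $\{y\in Y:y|_P=p\}$ with $P\subset\Gamma$ finite. The set $V=\{x\in X:\psi(x)|_P=p\}$ is clopen and nonempty. By Lemma 1(2) there is a candidate $\kappa$ with $X_\kappa(\Gamma)=X$ such that, for $x\in X$, $\phi_\kappa(x)(1)=1$ iff $x\in V$; since $V\neq\emptyset$, $\Gamma\in\mathcal D_\kappa$. As $\kappa$ occurs infinitely often in the list (up to renaming symbols), choose $k$ with $\kappa_k=\kappa$ and every element of $E$ represented by a word of length $\le k$. By Lemma 8(e), stage $k$ is Yes and there is $x\in V$ fixed by $K_k$. Put $y=\psi(x)\in U$ and $K=K_k$. By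 equivariance $K$ fixes $y$. It is normal as a kernel, infinite by Lemma 8(d), and $\Gamma/K=Q_k$ is virtually free by Lemma 5(a). If an element of $E$ lies in $K$, it is trivial in $Q_k$, hence trivial in $\Gamma$ by Lemma 8(a). So $K\cap E\subseteq\{1\}$.

**Step 2: nonabelian free subgroups.** At a Yes stage $\Gamma$ maps onto $Q_k=H_k$, which contains a nonabelian free group by Lemma 7. Choose preimages in $\Gamma$ of two free generators; they generate a free group of rank $2$, since a relation between them would map to a relation in $H_k$.

**Step 3: $\Gamma$ is not finitely presentable.** We show that the tops $G_k$ change infinitely often. At a No stage, $G_{k-1}\to G_k$ is the composite $G_{k-1}\to G(\mathfrak d^+)\to Q(\mathfrak d^+)=H_k=G_k$. The first map is surjective, and the second is not injective by (A3) for $\mathfrak d^+$. So $\ker(F\to G_{k-1})\subsetneq\ker(F\to G_k)$, and this happens infinitely often. Finite presentability does not depend on the finite generating set. So if $\Gamma$ were finitely presentable, $\bigcup_k\ker(F\to G_k)$ would be the normal closure in $F$ of a finite set. That set would lie in one of the kernels, and the chain would be constant from there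 on, a contradiction.

**Step 4: infinitely many examples.** Here we vary $m$ and look at the abelianization. $\Gamma$ is a quotient of $G_0=\mathbb Z/2m*\mathbb Z/2$ and surjects onto $Q_0=\mathbb Z/m*\mathbb Z/2$. So $|\Gamma^{\mathrm{ab}}|$ divides $4m$ and is divisible by $2m$, that is, $|\Gamma^{\mathrm{ab}}|\in\{2m,4m\}$. For $m=4^i$, $i\ge1$, this set is $\{2^{2i+1},2^{2i+2}\}$, and these sets are disjoint for distinct $i$. Hence the groups obtained for different $i$ are pairwise non-isomorphic. $\square$

## 11. At most $n$ marks, and strongly aperiodic SFTs on $\Gamma$

Let $\Gamma$ be one of the groups constructed above. Two consequences of Theorem 2 follow.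

**Corollary 9.** If a subshift $Y$ on $\Gamma$ has a nonempty relatively open subset all of whose points have finite stabilizer, then $Y$ is not sofic. For example, for every $n\ge1$ the subshift $X_{\le n}$ of configurations in $\{0,1\}^\Gamma$ with at most $n$ ones is not sofic, although it is effectively closed.

*Proof.* If $Y$ were sofic, Theorem 2 would give a point of the open set fixed by an infinite subgroup. For $X_{\le n}$ take the open set of configurations with $x(1)=1$. If $gx=x$, then left multiplication by $g$ maps the set of ones of $x$ to itself. So the stabilizer of $x$ acts freely on a finite nonempty set, and it is finite. For effective closedness, forbid all pattern codings that put $1$ at each of $n+1$ words representing distinct elements; since the word problem is decidable, these codings can be enumerated. $\square$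

**Corollary 10.** Every nonempty SFT on $\Gamma$ contains a point fixed by an infinite normal subgroup. In particular $\Gamma$ admits no nonempty strongly aperiodic SFT, that is, no nonempty SFT all of whose points have trivial stabilizer, although its word problem is decidable.

*Proof.* An SFT is sofic; apply Theorem 2 with $U=Y$. $\square$
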